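# The Left Strong Ergodic Theorem and amenable groups with infinite conjugacy classes

## Norm convergence of averages over abelian groups

Throughout, groups are countable and discrete, and inner products are linear in the first variable. A unitary representation $(\mathcal H,\pi)$ of $G$ is a homomorphism from $G$ to the unitary operators of a Hilbert space $\mathcal H$. We write $\mathcal H^G$ for the closed subspace of $\pi(G)$-invariant vectors and $P$ for the orthogonal projection onto it. For finite non-empty $F\subset G$, the average of $v$ over $F$ is $\frac1{|F|}\sum_{s\in F}\pi(s)v$.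

**Definition (left Følner sequence).** A sequence $(F_n)$ of non-empty finite subsets of $G$ is a *left Følner sequence* if $|gF_n\,\triangle\,F_n|/|F_n|\to0$ for every $g\in G$.

In $\mathbb Z$, any sequence of intervals of length tending to infinity is one, for instance $F_n=\{n^2+1,\dots,n^2+n\}$, because $|(g+F_n)\triangle F_n|\le 2|g|$. A countable group is *amenable* if and only if it has a left Følner sequence. We use the textbook facts that abelian groups and finite groups are amenable, and that amenability passes to subgroups, quotients, extensions and increasing unions.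

Here is the easy case.

**Proposition 1.** Let $G$ be a countable abelian group. For every unitary representation, every left Følner sequence $(F_n)$ and every $v\in\mathcal H$,
$$\Big\|\frac1{|F_n|}\sum_{s\in F_n}\pi(s)v-Pv\Big\|\to0 .$$

*Proof.* Let $B$ be the closed linear span of the vectors $w-\pi(g)w$, with $w\in\mathcal H$ and $g\in G$. A vector $x$ is orthogonal to $B$ exactly when $\langle x-\pi(g)^*x,w\rangle=0$ for all $w$ and $g$, that is, when $x\in\mathcal H^G$. So $\mathcal H=\mathcal H^G\oplus B$. On $\mathcal H^G$ the averages do nothing. On a generator of $B$ we compute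
$$\frac1{|F_n|}\Big\|\sum_{s\in F_n}\pi(s)\big(w-\pi(g)w\big)\Big\|=\frac1{|F_n|}\Big\|\sum_{s\in F_n}\pi(s)w-\sum_{s\in F_ng}\pi(s)w\Big\|\le\frac{|F_n\,\triangle\,F_ng|}{|F_n|}\,\|w\| ,$$
and $F_ng=gF_n$ since $G$ is abelian, so this tends to $0$. The averages are contractions, so they tend to $0$ on all of $B$. $\square$

What changes in general? The set that appeared is $F_ng$, a *right* translate, while the hypothesis controls only the left translates $gF_n$. What the left condition does give is asymptotic invariance of the averages. It is convenient to say this for measures. For a finitely supported probability measure $\mu$ on $G$ put $\pi(\mu)=\sum_s\mu(s)\pi(s)$; we use the same notation for finitely supported functions. With $(\mu*\nu)(x)=\sum_s\mu(s)\nu(s^{-1}x)$ we have $\pi(\mu*\nu)=\pi(\mu)\pi(\nu)$.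

**Definition (l.a.i.).** A sequence $(\mu_n)$ of finitely supported probability measures on $G$ is *left asymptotically invariant*, l.a.i. for short, if $\|\delta_g*\mu_n-\mu_n\|_1\to0$ for all $g\in G$.

If $\lambda_F$ is the uniform measure on $F$, then $\|\delta_g*\lambda_F-\lambda_F\|_1=|gF\triangle F|/|F|$. So $(F_n)$ is left Følner if and only if $(\lambda_{F_n})$ is l.a.i. On $\mathbb Z$ the triangular measures $\lambda_{\{1,\dots,n\}}*\lambda_{\{1,\dots,n\}}$ are l.a.i. but not uniform on a set for $n\ge2$.

Since $\pi(g)\pi(\mu_n)v-\pi(\mu_n)v=\pi(\delta_g*\mu_n-\mu_n)v$, for l.a.i. $(\mu_n)$ we have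
$$\|\pi(g)\pi(\mu_n)v-\pi(\mu_n)v\|\le\|\delta_g*\mu_n-\mu_n\|_1\,\|v\|\to0\qquad(g\in G).\tag{1}$$

This gives *weak* convergence $\pi(\mu_n)v\to Pv$ for every $G$. Indeed, the bounded sequence $\pi(\mu_n)v$ lies in the closed span of $\pi(G)v$, which is separable, so every subsequence has a weakly convergent subsequence. By (1) its limit $x$ is invariant. Since $P\pi(s)=P$, also $Px=\lim P\pi(\mu_n)v=Pv$, so $x=Pv$. The issue is the norm.

**Definition (LSET).** The *Left Strong Ergodic Theorem* (LSET) holds for the countable amenable group $G$ if for every unitary representation $(\mathcal H,\pi)$, every left Følner sequence $(F_n)$ and every $v\in\mathcal H$ the averages $\frac1{|F_n|}\sum_{s\in F_n}\pi(s)v$ converge to $Pv$ in norm.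

## Finitary permutations: averages that keep norm one

Let $G=\mathrm{FSym}(\mathbb N)$ be the group of permutations of $\mathbb N=\{1,2,\dots\}$ that move only finitely many points, acting on $\ell^2(\mathbb N)$ by $\pi(\sigma)\delta_i=\delta_{\sigma(i)}$. It is the increasing union of the finite groups $E_n=\mathrm{Sym}\{1,\dots,n\}$, hence amenable. The sequence $(E_n)$ is left Følner, because $gE_n=E_n$ as soon as $g\in E_n$.

Now put $F_n=E_n\cdot(1\;\,n{+}1)$. Right translation by a fixed element does not change $|gE\triangle E|$, so $(F_n)$ is again left Følner. Every element of $F_n$ sends $1$ to $n+1$, since $(1\;\,n{+}1)$ sends $1$ to $n+1$ and $E_n$ fixes $n+1$. So the average of $\delta_1$ over $F_n$ is $\delta_{n+1}$, a unit vector. An invariant vector in $\ell^2(\mathbb N)$ is constant, hence $0$, so $P\delta_1=0$. The LSET fails.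

The same mechanism works more generally. We state it together with a finitely generated example, which is harder and comes last.

**Theorem C.** (i) If a countable amenable group $G$ has an infinite-index subgroup $H$ such that every finite subset of $G$ is conjugate into $H$, then the LSET fails for $G$. An example is $G=\mathrm{FSym}(\mathbb N)$. (ii) The LSET fails for the finitely generated amenable ICC group $\mathrm{FSym}(\mathbb Z)\rtimes\mathbb Z$.

(The term ICC is defined in the next section.)

*Proof of (i).* Let $(E_n)$ be a left Følner sequence. The set $E_n^{-1}E_n$ is finite, so there is $g_n\in G$ with $g_n^{-1}E_n^{-1}E_ng_n\subset H$. Put $F_n=E_ng_n$, again left Følner. For $s,s'\in E_n$ we have $(sg_n)^{-1}(s'g_n)\in H$, so the coset $sg_nH$ is the same for all $s\in E_n$. Let $v=\delta_H\in\ell^2(G/H)$, with $G$ permuting cosets. The average of $v$ over $F_n$ is the point mass at that coset, of norm $1$. An invariant vector in $\ell^2(G/H)$ is constant on the infinite set $G/H$, hence $0$, so $Pv=0$.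

For $\mathrm{FSym}(\mathbb N)$ let $H$ be the stabilizer of the point $1$. It has infinite index because the orbit of $1$ is infinite. Given a finite set $A$, choose a point $x\ne1$ fixed by every element of $A$ and let $g=(1\;x)$; then every element of $g^{-1}Ag$ fixes $1$. $\square$

## Infinite conjugacy classes and the statement of the results

**Definition (ICC).** A countable group is *ICC* if it is non-trivial and every non-trivial element has an infinite conjugacy class.

The trivial group is not ICC, and every ICC group is infinite. Abelian groups and finite groups have no ICC quotients, since their quotients have only finite conjugacy classes. Two examples matter here.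

The group $\mathrm{FSym}(\mathbb N)$ is ICC. If $\sigma(i)=j\ne i$ and $m\notin\{i,j\}$, then the conjugate of $\sigma$ by the transposition $(j\;m)$ sends $i$ to $m$. Different $m$ give different conjugates.

The lamplighter group $(\mathbb Z/2)\wr\mathbb Z=\big(\bigoplus_{\mathbb Z}\mathbb Z/2\big)\rtimes\mathbb Z$, with $(f,k)(f',k')=(f+f'(\cdot-k),\,k+k')$, is ICC. Let $(f,k)$ be non-trivial. If $k=0$, then $f\neq0$, and conjugating by $(0,j)$ gives $(f(\cdot-j),0)$. These are distinct for distinct $j$, because $f$ is non-zero with finite support. If $k\ne0$, conjugating by $(\delta_j,0)$ gives $(f+\delta_j+\delta_{j+k},k)$. The sets $\{j,j+k\}$ are distinct for distinct $j$, so these are infinitely many elements. The lamplighter group is an extension of an abelian group by an abelian group, so it is amenable.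

Two facts are known. If a countable amenable group has no ICC quotients (for instance, if it is virtually nilpotent), then the LSET holds for it. If the LSET fails for a countable amenable group $G$, then $G$ has an ICC quotient for which the LSET fails. So ICC groups are where failure has to be sought, and $\mathrm{FSym}(\mathbb N)$ is an amenable ICC group for which it does fail. The question, whose source is Michael Björklund and Alexander Fish, "Ergodic Theorems for coset spaces", arXiv:1408.6692 (2014), is this: *does the LSET fail for every countable amenable ICC group?*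

The answer is no: it holds for the lamplighter group. Here is what we shall prove, besides Theorem C. The two known facts are not used.

**Theorem A.** Let $G$ be countable amenable and let $N\lhd G$ be a normal subgroup such that $N$ has no ICC quotient and the LSET holds for $G/N$. Then the LSET holds for $G$.

**Corollary.** Let $G$ be countable amenable and $1=N_0\le N_1\le\dots\le N_k=G$ with all $N_i\lhd G$ and each $N_i/N_{i-1}$ without ICC quotients. Then the LSET holds for $G$. This covers all countable virtually solvable groups, in particular the ICC group $(\mathbb Z/2)\wr\mathbb Z$.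

**Theorem B.** For countable amenable groups, the LSET passes to quotients, and it is invariant under passing to finite-index subgroups and overgroups. If $R\lhd G$ has no ICC quotient, then the LSET holds for $G$ if and only if it holds for $G/R$.

So among amenable ICC groups, even finitely generated ones, both behaviors occur. These results do not give a complete classification of the groups satisfying the LSET.

*Proof of the Corollary from Theorem A.* The LSET holds for the trivial group $G/N_k$, where every average of $v$ is $v=Pv$. If it holds for $G/N_i$, apply Theorem A to the group $G/N_{i-1}$ and its normal subgroup $N_i/N_{i-1}$, whose quotient is $G/N_i$; we get the LSET for $G/N_{i-1}$. After $k$ steps it holds for $G/N_0=G$.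

A virtually solvable group is amenable, being an extension of a solvable group by a finite one. It contains a solvable normal subgroup $S$ of finite index (the normal core of a solvable subgroup of finite index). The terms of the derived series of $S$ are characteristic in $S$, hence normal in $G$. Together with $G$ they form a chain with abelian factors and one finite factor, and such factors have no ICC quotients. For the lamplighter group the chain is $1\le\bigoplus_{\mathbb Z}\mathbb Z/2\le G$, with abelian factors. $\square$

It remains to prove Theorems A, B and C(ii).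

## From Følner sets to asymptotically invariant measures

In Theorem A we shall push averages from $G$ to $G/N$. The image of a uniform measure $\lambda_F$ in $G/N$ is usually not uniform on a set, so we must know that the LSET for $G/N$ also handles measures.

**Lemma 1.** The LSET holds for $G$ if and only if $\pi(\mu_n)v\to Pv$ in norm for every unitary representation $(\mathcal H,\pi)$, every $v\in\mathcal H$ and every l.a.i. sequence $(\mu_n)$.

*Proof.* The "if" part is clear, since $(\lambda_{F_n})$ is l.a.i. when $(F_n)$ is left Følner. Conversely, suppose that $\pi(\mu_n)v\not\to Pv$ for some l.a.i. $(\mu_n)$. We produce a left Følner sequence for which the averages fail to converge.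

**Normalization.** Since $\pi(\mu_n)Pv=Pv$, we may replace $v$ by $v-Pv$, so $Pv=0$; it is non-zero and we rescale it to $\|v\|=1$. Pass to a subsequence with $\|\pi(\mu_n)v\|\ge c>0$ for all $n$. Enumerate $G=\{g_1,g_2,\dots\}$ (with repetitions if $G$ is finite) and pass to a further subsequence with $\sum_{i\le n}\|\delta_{g_i}*\mu_n-\mu_n\|_1\le n^{-2}$.

**Slicing into level sets.** This step writes $\mu_n$ as a mixture of uniform measures. For $0<r<\max\mu_n$ let $U_{n,r}=\{s:\mu_n(s)>r\}$, a finite non-empty set, and let $dp_n(r)=|U_{n,r}|\,dr$. Since $\mu_n(s)=\int\mathbf 1[\mu_n(s)>r]\,dr$, summing over $s$ shows that $p_n$ is a probability measure, and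
$$\mu_n=\int\lambda_{U_{n,r}}\,dp_n(r).$$
Because $gU_{n,r}=\{s:\mu_n(g^{-1}s)>r\}$,
$$\|\delta_g*\mu_n-\mu_n\|_1=\sum_s\int\big|\mathbf 1[\mu_n(g^{-1}s)>r]-\mathbf 1[\mu_n(s)>r]\big|\,dr=\int\frac{|gU_{n,r}\triangle U_{n,r}|}{|U_{n,r}|}\,dp_n(r).$$

**Choosing a good slice.** By Markov's inequality, the set of $r$ with $\sum_{i\le n}|g_iU_{n,r}\triangle U_{n,r}|/|U_{n,r}|>1/n$ has $p_n$-measure at most $n\cdot n^{-2}=1/n$. On the other hand $c\le\|\pi(\mu_n)v\|\le\int\|\pi(\lambda_{U_{n,r}})v\|\,dp_n(r)$ with integrand at most $1$, so $c\le\frac c2+p_n\{r:\|\pi(\lambda_{U_{n,r}})v\|\ge\frac c2\}$. Hence that last set has measure at least $c/2$. If $n>2/c$, there is $r_n$ in it outside the first set. The sets $U_{n,r_n}$, $n>2/c$, form a left Følner sequence along which the averages of $v$ have norm at least $c/2$, while $Pv=0$. So the LSET fails. $\square$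

## The lamplighter group: a spectral gap that moves

We look at the first non-trivial instance of Theorem A by hand: $G=(\mathbb Z/2)\wr\mathbb Z$, $N=\bigoplus_{\mathbb Z}\mathbb Z/2$, $G/N=\mathbb Z$. Take a representation with $\mathcal H^N=0$, an l.a.i. sequence $(\mu_n)$ and $w_n=\pi(\mu_n)v$. Then $Pv=0$, and we want $w_n\to0$.

The operators $A_j=\pi(\delta_j)$, $j\in\mathbb Z$, commute and satisfy $A_j^2=1$. So $p_j=\frac12(1+A_j)$ are commuting projections, $p_j$ being the projection onto the vectors fixed by $A_j$. Put $z_i=1-\prod_{|j|\le i}p_j$. For commuting projections $1-\prod p_j\le\sum(1-p_j)$, hence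
$$\|z_iw\|^2\le\sum_{|j|\le i}\|(1-p_j)w\|^2=\frac14\sum_{|j|\le i}\|\pi(\delta_j)w-w\|^2 .\tag{2}$$
The projections $1-z_i$ decrease to the projection onto the vectors fixed by all $A_j$, which is $\mathcal H^N=0$. So $z_i\to1$ strongly. By (1) and (2), $z_iw_n\to0$ as $n\to\infty$, for each fixed $i$.

It looks as if we were done, and we are not. For each $i$ we know that $w_n$ eventually leaves the range of $z_i$; we do not know that $(1-z_i)w_n$ is small. The vectors $w_n$ may run into the ever smaller region where all of $A_{-i},\dots,A_i$ act trivially. Asymptotic invariance alone cannot prevent this: in $\ell^2(G)$ with left translation, $N$ is infinite, so there is no non-zero $N$-invariant vector. For a left Følner sequence $(F_n)$ the unit vectors $w_n=|F_n|^{-1/2}\mathbf 1_{F_n}$ satisfy $\|\pi(g)w_n-w_n\|^2=|gF_n\triangle F_n|/|F_n|\to0$. So (2) gives $z_iw_n\to0$ for each $i$, while $\|w_n\|=1$.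

What has not been used is that $w_n$ is an average of *one fixed* vector $v$. The operators $\pi(s)$ with $s\in N$ commute with the $z_i$, so they do not move a vector between regions. Only the shift does, because $(0,1)$ conjugates $A_j$ to $A_{j+1}$. Thus the transport of mass should be governed by an action of $G/N=\mathbb Z$ alone, on scalar densities. If we forget all phases and keep only the density $|w|$ of a vector over the joint spectrum of the $A_j$, then $|w_n|$ is bounded by the corresponding average of $|v|$ over $G/N$. By the LSET for $G/N$ that average converges in $L^2$, and a convergent sequence in $L^2$ cannot concentrate on smaller and smaller sets. This is the idea of the proof of Theorem A. For general $N$ the joint spectrum is replaced by the center of the von Neumann algebra generated by $\pi(N)$, and the hypothesis on ICC quotients supplies the gap.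

## Proof of Theorem A

We recall the facts from operator algebras that are used. For a self-adjoint set $\mathcal S$ of bounded operators, $\mathcal S'$ is the set of operators commuting with $\mathcal S$, and $\mathcal S''$ is the von Neumann algebra generated by $\mathcal S$. An abelian von Neumann algebra $Z$ on a separable Hilbert space is $*$-isomorphic to $L^\infty(X,m)$ for a standard probability space $(X,m)$, and each functional $z\mapsto\langle zw,w'\rangle$ on $Z$ is integration against a function in $L^1(m)$. By a theorem of von Neumann (point realization), every action of a countable group by automorphisms of $L^\infty(X,m)$ has the form $f\mapsto f\circ T_g^{-1}$, with nonsingular Borel automorphisms $T_g$ of $X$ satisfying $T_{gh}=T_gT_h$ almost everywhere.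

**Step 0: reductions.** *This step removes the $N$-invariant vectors, where the hypothesis on $G/N$ answers directly.* By Lemma 1 we must show $\pi(\mu_n)v\to Pv$ for $(\mu_n)$ l.a.i. on $G$. The projection $Q$ onto the closed span of $\pi(G)v$ commutes with $\pi(G)$, so it preserves $\mathcal H^G$ and commutes with $P$. Restricting to this closed span, we may assume that $\mathcal H$ is separable.

The subspace $\mathcal H^N$ is $G$-invariant: for $w\in\mathcal H^N$ and $n\in N$, $\pi(n)\pi(g)w=\pi(g)\pi(g^{-1}ng)w=\pi(g)w$. So $\mathcal H=\mathcal H^N\oplus(\mathcal H^N)^\perp$ as representations of $G$. On $\mathcal H^N$ we have a representation of $G/N$, with the same invariant vectors, and $\pi(\mu_n)$ acts as the push-forward $\bar\mu_n$ of $\mu_n$ to $G/N$. Push-forward does not increase $\|\cdot\|_1$ and carries $\delta_g*\mu_n$ to $\delta_{gN}*\bar\mu_n$, so $(\bar\mu_n)$ is l.a.i. on $G/N$. Convergence on $\mathcal H^N$ follows from the LSET for $G/N$ and Lemma 1. On $(\mathcal H^N)^\perp$ we have $P=0$, as $\mathcal H^G\subset\mathcal H^N$. So from now on assume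
$$\mathcal H^N=0,\qquad\mathcal H\neq0,$$
and we must show that $w_n:=\pi(\mu_n)v\to0$.

**Step 1: the center and its $G$-action.** *This step sets up the space over which mass is transported.* Let $M=\pi(N)''$ and $Z=M\cap M'$. Since $N$ is normal, conjugation by $\pi(g)$ maps $\pi(N)$ onto itself, hence also $M$, $M'$ and $Z$. So $\alpha_g(z)=\pi(g)z\pi(g)^*$ is an action of $G$ on $Z$. Elements of $Z$ commute with $\pi(N)$, so $\alpha_n=\mathrm{id}$ for $n\in N$. We identify $Z$ with $L^\infty(X,m)$ as recalled above. Projections in $Z$ are then indicators $\mathbf 1_E$, and $\mathbf 1_E=0$ exactly when $m(E)=0$.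

**Step 2: a $Z$-valued modulus.** *This step attaches to each vector its scalar density over $X$.* For $w,w'\in\mathcal H$ let $[w,w']\in L^1(m)$ be the function with
$$\langle zw,w'\rangle=\int z\,[w,w']\,dm\qquad(z\in Z).$$
It is sesquilinear in $(w,w')$, and $[w',w]=\overline{[w,w']}$ because $\langle zw',w\rangle=\overline{\langle z^*w,w'\rangle}$. If $z\ge0$, then $\langle zw,w\rangle\ge0$; so $[w,w]\ge0$ a.e. Applying this to $w+aw'$ for all $a\in\mathbb Q+i\mathbb Q$, we find that for almost every $x$
$$[w,w]+2\,\mathrm{Re}\big(\bar a[w,w']\big)+|a|^2[w',w']\ge0$$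
at $x$ for all these $a$, hence by continuity for all $a\in\mathbb C$. This gives the pointwise Cauchy–Schwarz inequality $|[w,w']|\le[w,w]^{1/2}[w',w']^{1/2}$ a.e. Define $|w|=[w,w]^{1/2}\in L^2(m)$. Then, a.e.,
$$|w+w'|\le|w|+|w'|,\qquad|cw|=|c|\,|w|\ (c\in\mathbb C),\qquad\|\mathbf 1_Ew\|^2=\int_E|w|^2\,dm.\tag{3}$$
The first relation holds because $|w+w'|^2=|w|^2+2\,\mathrm{Re}[w,w']+|w'|^2\le(|w|+|w'|)^2$, and the last because $\|\mathbf 1_Ew\|^2=\langle\mathbf 1_Ew,w\rangle$.

A small example of the definition, leaving aside the condition $\mathcal H^N=0$: if $N=\mathbb Z/2$ and $\mathcal H=\mathcal H_+\oplus\mathcal H_-$ is the decomposition into its two non-zero eigenspaces, then $Z$ is spanned by the two projections, $X=\{+,-\}$, and with $m$ uniform $|w|(\pm)=\sqrt2\,\|w_\pm\|$.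

**Step 3: the group acts on densities through $G/N$.** *This step shows that $|\pi(g)w|$ depends only on $|w|$ and on the coset $gN$.* Write $\alpha_g(f)=f\circ T_g^{-1}$ with $T_g$ as recalled above, put $\rho_g=\frac{d(T_g)_*m}{dm}$, and define on $L^2(X,m)$
$$\kappa(g)f=(f\circ T_g^{-1})\,\rho_g^{1/2}.$$
This is an isometry, since $\int|f\circ T_g^{-1}|^2\,d(T_g)_*m=\int|f|^2dm$. It is multiplicative, $\kappa(gh)=\kappa(g)\kappa(h)$, since $(T_{gh})_*m=(T_g)_*(\rho_hm)$ has density $\rho_{gh}=(\rho_h\circ T_g^{-1})\rho_g$. And $\kappa(e)=1$. So $\kappa$ is a unitary representation, and it maps non-negative functions to non-negative functions. For $n\in N$, $\alpha_n=\mathrm{id}$ gives $T_n=\mathrm{id}$ a.e. and $\kappa(n)=1$. So $\kappa$ factors through a representation $\bar\kappa$ of $G/N$. Now let $z\in Z$: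
$$\int z\,|\pi(g)w|^2dm=\langle\pi(g)^*z\pi(g)w,w\rangle=\langle\alpha_g^{-1}(z)w,w\rangle=\int(z\circ T_g)|w|^2dm=\int z\,\big(|w|^2\circ T_g^{-1}\big)\rho_g\,dm .$$
As $z$ is arbitrary,
$$|\pi(g)w|=\kappa(g)|w|\qquad(g\in G,\ w\in\mathcal H).\tag{4}$$

**Step 4: gapped projections exhaust $X$.** *This step is where the hypothesis on $N$ enters; it generalizes (2).*

**Definition (gapped projection).** A projection $z\in Z$ is *gapped* if there are a finite $S\subset N$ and $C<\infty$ with
$$\|zw\|\le C\sum_{s\in S}\|\pi(s)zw-zw\|\qquad(w\in\mathcal H).\tag{5}$$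

For example, let $N=\mathbb Z$ act on $L^2$ of the unit circle by $(\pi(1)f)(\zeta)=\zeta f(\zeta)$, so that $Z=L^\infty$. If $|\zeta-1|\ge\delta$ on $E$, then $\mathbf 1_E$ is gapped with $S=\{1\}$ and $C=1/\delta$. The projection $1$ is not gapped: normalized indicators $f$ of shrinking arcs around $1$ satisfy $\pi(s)f-f\to0$ for each $s$.

*Claim.* There are measurable sets $X_1\subset X_2\subset\cdots$ in $X$ with each $\mathbf 1_{X_i}$ gapped and $m(X\setminus X_i)\to0$.

First, gapped projections are stable under some operations. Recall that each $z\in Z$ commutes with $\pi(s)$ for $s\in N$.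

If $z$ is gapped and $e\in Z$ is a projection with $e\le z$, then $e$ is gapped: apply (5) to $ew$ and use $ze=e$.

If $z$ and $z''$ are gapped and orthogonal, with data $(S,C)$ and $(S'',C'')$, then $y=z+z''$ is gapped. Indeed $\|yw\|\le\|zw\|+\|z''w\|$, and
$$\|\pi(s)zw-zw\|=\|z(\pi(s)yw-yw)\|\le\|\pi(s)yw-yw\|,$$
and likewise for $z''$. So (5) holds for $y$ with $S\cup S''$ and $C+C''$.

If $z$ and $z'$ are gapped, then so is $z\vee z'=z+z'(1-z)$, by the two previous facts. In terms of sets: finite unions of gapped sets are gapped.

Now exhaust. Let $\beta$ be the supremum of $m(E)$ over all $E$ with $\mathbf 1_E$ gapped (the projection $0$ is gapped). Choose such $E_i$ with $m(E_i)\to\beta$ and put $X_i=E_1\cup\dots\cup E_i$, $X_\infty=\bigcup_iX_i$. The $\mathbf 1_{X_i}$ are gapped and $m(X_i)\to m(X_\infty)=\beta$. If $\mathbf 1_F$ is gapped and $F\subset X\setminus X_\infty$, then $\mathbf 1_{X_i\cup F}$ is gapped, so $m(X_i)+m(F)\le\beta$ for all $i$, and $m(F)=0$. Thus, with $p=\mathbf 1_{X\setminus X_\infty}\in Z$,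
$$\text{the only gapped projection }e\in Z\text{ with }e\le p\text{ is }e=0.\tag{6}$$

We must show $p=0$. Suppose $p\neq0$ and let $R=\{n\in N:\pi(n)p=p\}$. This is a subgroup, and it is normal in $N$, because $\pi(mnm^{-1})p=\pi(m)\pi(n)p\,\pi(m)^*=\pi(m)p\,\pi(m)^*=p$ for $n\in R$, $m\in N$. If $R=N$, then $p\mathcal H\subset\mathcal H^N=0$, a contradiction. So $N/R$ is a non-trivial quotient of $N$. By hypothesis it is not ICC, so there is $n\in N\setminus R$ such that the conjugacy class of $nR$ in $N/R$ is finite, say $\{n_1R,\dots,n_kR\}$ with $n_1=n$. Put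
$$T=\frac1k\sum_{i=1}^k\pi(n_i)p .$$
Then $T\in M$, since $p\in Z\subset M$. The operator $\pi(n')p$ depends only on the coset $n'R$, since $\pi(n'r)p=\pi(n')\pi(r)p=\pi(n')p$ for $r\in R$. Conjugation by $m\in N$ permutes the class, so $\pi(m)T\pi(m)^*=\frac1k\sum_i\pi(mn_im^{-1})p=T$. Hence $T\in M'$ too, and $T\in Z$. So $T$ is a function in $L^\infty(X,m)$.

For $\delta>0$ let $e$ be the indicator of $\{x\in X\setminus X_\infty:|T(x)-1|\ge\delta\}$. By (3), or just because $T-1$ is multiplication by a function on $X$, and because $e\le p$,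
$$\delta\|ew\|\le\|(T-1)ew\|=\Big\|\frac1k\sum_i\big(\pi(n_i)ew-ew\big)\Big\|\le\frac1k\sum_i\|\pi(n_i)ew-ew\| .$$
(For the first inequality: $\|(T-1)ew\|^2=\langle|T-1|^2ew,ew\rangle\ge\delta^2\langle ew,ew\rangle$.) So $e$ is gapped and $e\le p$, and $e=0$ by (6). Since $\delta>0$ is arbitrary, $T=1$ a.e. on $X\setminus X_\infty$, that is, $T=p$.

For $w\in p\mathcal H$ this says $w=\frac1k\sum_i\pi(n_i)w$, with all the vectors $\pi(n_i)w$ of norm $\|w\|$. By strict convexity of the Hilbert space norm, $\pi(n_i)w=w$ for all $i$. In particular $\pi(n)p=p$, so $n\in R$, a contradiction. Hence $p=0$, $m(X_\infty)=1$, and the claim is proved.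

**Step 5: domination.** *This step puts the gap and the density bound together.* By (3) and (4),
$$|w_n|=\Big|\sum_s\mu_n(s)\pi(s)v\Big|\le\sum_s\mu_n(s)\,\kappa(s)|v|=\bar\kappa(\bar\mu_n)|v|=:u_n .\tag{7}$$
Since $(\bar\mu_n)$ is l.a.i. on $G/N$ and the LSET holds for $G/N$, Lemma 1 gives $u_n\to u$ in $L^2(m)$ for some $u$.

Fix $i$, let $z_i=\mathbf 1_{X_i}$ be as in Step 4, and let $S_i$, $C_i$ be as in (5). By (1),
$$\|z_iw_n\|\le C_i\sum_{s\in S_i}\|\pi(s)z_iw_n-z_iw_n\|=C_i\sum_{s\in S_i}\|z_i(\pi(s)w_n-w_n)\|\to0\qquad(n\to\infty).$$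
Hence, using (3) and (7),
$$\limsup_n\|w_n\|^2=\limsup_n\Big(\|z_iw_n\|^2+\int_{X\setminus X_i}|w_n|^2dm\Big)\le\lim_n\int_{X\setminus X_i}u_n^2\,dm=\int_{X\setminus X_i}|u|^2\,dm .$$
The left side does not depend on $i$. Since $m(X\setminus X_i)\to0$, the right side tends to $0$ as $i\to\infty$. So $w_n\to0$. $\blacksquare$

Two remarks on this proof. The projections $z_i$ need not be $G$-invariant. And $N=G$ is allowed: then $G/N$ is trivial, $\bar\kappa$ is trivial, and we recover the first known fact above.

With Theorem A proved, the Corollary is proved, and the LSET holds for the amenable ICC group $(\mathbb Z/2)\wr\mathbb Z$. This answers the question in the negative.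

## Quotients, finite-index subgroups and finite-index overgroups

We prove Theorem B. By Lemma 1 we may work with l.a.i. measures.

**(a) Quotients.** *We lift an l.a.i. sequence from $G/N$ to $G$.* Let the LSET hold for $G$, let $N\lhd G$, let $(\bar\mu_n)$ be l.a.i. on $G/N$ and $\pi$ a representation of $G/N$, also viewed as one of $G$. Choosing a preimage of each point of the support, lift $\bar\mu_n$ to a finitely supported $\mu_n$ on $G$. It need not be asymptotically invariant, so we smooth it. Let $(E_j)$ be a left Følner sequence in $G$ and $\nu_n=\lambda_{E_{j(n)}}*\mu_n$. If $j(n)\to\infty$, then $\|\delta_g*\nu_n-\nu_n\|_1\le\|\delta_g*\lambda_{E_{j(n)}}-\lambda_{E_{j(n)}}\|_1\to0$, so $(\nu_n)$ is l.a.i. The push-forward satisfies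
$$\|\bar\nu_n-\bar\mu_n\|_1\le\max_{s\in E_{j(n)}}\|\delta_{sN}*\bar\mu_n-\bar\mu_n\|_1 .$$
For each fixed $j$, the maximum over $s\in E_j$ tends to $0$ as $n\to\infty$; so if $j(n)\to\infty$ slowly enough, the right side tends to $0$. Then $\pi(\bar\mu_n)v-\pi(\bar\nu_n)v\to0$, and $\pi(\bar\nu_n)v=\pi(\nu_n)v\to Pv$ by the LSET for $G$.

**(b) Finite-index subgroups.** *We induce a failure from $G_0$ to $G$.* Let $[G:G_0]=k$ and $G=\bigsqcup_{i=1}^ks_iG_0$ with $s_1=e$. Suppose that the LSET fails for $G_0$. By Lemma 1, after passing to the orthogonal complement of the invariant vectors and to a subsequence, there are a representation $(K,\sigma)$ of $G_0$ with $K^{G_0}=0$, a vector $v\in K$ and an l.a.i. sequence $(\mu_n)$ on $G_0$ with $\|\sigma(\mu_n)v\|\ge c>0$. Let $\pi$ be the induced representation on $\bigoplus_is_i\otimes K$: if $gs_i=s_jh$ with $h\in G_0$, then $\pi(g)(s_i\otimes x)=s_j\otimes\sigma(h)x$.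

Let $\xi=\sum_is_i\otimes x_i$ be $\pi(G)$-invariant. An element $h\in G_0$ maps $e\otimes K$ to itself by $\sigma(h)$ and permutes the other summands. So $x_1\in K^{G_0}=0$. The only summand that $\pi(s_i)$ maps onto $s_i\otimes K$ is $e\otimes K$, so invariance gives $x_i=x_1=0$. Thus $P=0$.

Put $\nu_n=\frac1k\sum_i\delta_{s_i}*\mu_n$. For $g\in G$ write $gs_i=s_{j(i)}h_i$ with $h_i\in G_0$; the map $i\mapsto j(i)$ is a permutation. Then $\delta_g*\nu_n=\frac1k\sum_i\delta_{s_{j(i)}}*\delta_{h_i}*\mu_n$, so $\|\delta_g*\nu_n-\nu_n\|_1\le\frac1k\sum_i\|\delta_{h_i}*\mu_n-\mu_n\|_1\to0$, and $(\nu_n)$ is l.a.i. Finally $\pi(\nu_n)(e\otimes v)=\frac1k\sum_is_i\otimes\sigma(\mu_n)v$ has norm $k^{-1/2}\|\sigma(\mu_n)v\|\ge ck^{-1/2}$. So the LSET fails for $G$.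

**(c) Finite-index overgroups.** *We split an l.a.i. sequence on $G$ into finitely many pieces on a normal subgroup.* Let the LSET hold for $G_0\le G$ of finite index. By (b), applied inside $G_0$, it holds for the normal core $N$ of $G_0$ in $G$, which has finite index. Write $G=\bigsqcup_iNs_i$, a finite union. Let $(\mu_n)$ be l.a.i. on $G$ and write $\mu_n=\sum_i\mu_n^i*\delta_{s_i}$ with $\mu_n^i\ge0$ on $N$, namely $\mu_n^i(h)=\mu_n(hs_i)$. Left translation by $h\in N$ preserves each $Ns_i$, so
$$\sum_i\|\delta_h*\mu_n^i-\mu_n^i\|_1=\|\delta_h*\mu_n-\mu_n\|_1\to0\qquad(h\in N).$$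
Any subsequence has a further subsequence along which all masses $\mu_n^i(N)$ converge, to $m^i$ say. Let $P_N$ be the projection onto $\mathcal H^N$. Along this further subsequence $\pi(\mu_n^i)x\to m^iP_Nx$ for every $x\in\mathcal H$. If $m^i>0$, this is the LSET for $N$ with Lemma 1, applied to the normalized measures, which are l.a.i. on $N$. If $m^i=0$, it holds because $\|\pi(\mu_n^i)x\|\le\mu_n^i(N)\|x\|$. Hence $\pi(\mu_n)v=\sum_i\pi(\mu_n^i)\pi(s_i)v$ converges in norm to some $L$. By (1), $L$ is $G$-invariant, and $PL=\lim P\pi(\mu_n)v=Pv$, so $L=Pv$. Since every subsequence has a further subsequence along which $\pi(\mu_n)v\to Pv$, the whole sequence converges to $Pv$.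

**(d) The last assertion.** If $R\lhd G$ has no ICC quotient, the LSET for $G$ implies it for $G/R$ by (a), and the converse is Theorem A. $\blacksquare$

## Failure for $\mathrm{FSym}(\mathbb Z)\rtimes\mathbb Z$

We prove Theorem C(ii). In part (i), all of $E_n$ acts trivially on one point of $G/H$. With a shift in the group, no point of $\mathbb Z$ is fixed, and we replace exactly fixed vectors by translates of a fixed vector that are almost fixed.

**Step 1: the group.** *We check the properties claimed of $G$.* Let $G$ be the group of bijections $\sigma$ of $\mathbb Z$ for which there is $k\in\mathbb Z$ with $\sigma(i)=i+k$ for all but finitely many $i$. Sending $\sigma$ to $k$ is a homomorphism onto $\mathbb Z$ with kernel $\mathrm{FSym}(\mathbb Z)$, and $t(i)=i+1$ maps to $1$. So $G=\mathrm{FSym}(\mathbb Z)\rtimes\langle t\rangle$. It is generated by $t$ and $(0\;1)$, because $t^j(0\;1)t^{-j}=(j\;\,j{+}1)$ and the adjacent transpositions generate $\mathrm{FSym}(\mathbb Z)$. It is amenable, as an extension of a locally finite group by $\mathbb Z$. It is ICC by the argument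 used for $\mathrm{FSym}(\mathbb N)$: if $\sigma(i)=j\ne i$ and $m\notin\{i,j\}$, the conjugate of $\sigma$ by $(j\;m)$ sends $i$ to $m$.

**Step 2: a slowly oscillating function.** *It will label the points of $\mathbb Z$.* Let $\theta_i=\sin^2(\log(1+|i|))\in[0,1]$. Since $\frac{d}{dx}\sin^2(\log(1+x))=\frac{\sin(2\log(1+x))}{1+x}$, we have
$$|\theta_{i+1}-\theta_i|\le\frac1{1+\min(|i|,|i+1|)},\qquad\text{so}\qquad\sum_i(\theta_{i+1}-\theta_i)^2<\infty .$$
The increments tend to $0$ and $\log$ is unbounded, so on every half-line $i\ge i_0$ the values $\theta_i$ are dense in $[0,1]$. In particular $\liminf_{M\to\infty}\theta_M=0$.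

**Step 3: the representation.** *We turn the displacement of the labels into a positive definite function.* For $\sigma\in G$ put $x_\sigma(i)=\theta_{\sigma^{-1}(i)}$. If $\sigma$ has shift $k$, then $x_\sigma(i)-x_e(i)=\theta_{i-k}-\theta_i$ for all but finitely many $i$, a sum of $|k|$ consecutive increments. So $x_\sigma-x_e\in\ell^2(\mathbb Z)$, and hence $x_\sigma-x_\tau\in\ell^2(\mathbb Z)$ for all $\sigma,\tau$. Moreover $x_{\gamma\sigma}=x_\sigma\circ\gamma^{-1}$, so
$$\|x_{\gamma\sigma}-x_{\gamma\tau}\|_2=\|x_\sigma-x_\tau\|_2 .\tag{8}$$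
Put $\varphi(\sigma)=\exp(-\|x_\sigma-x_e\|_2^2)$. By (8), $\varphi(\sigma^{-1}\tau)=\exp(-\|x_\tau-x_\sigma\|_2^2)$. This is positive definite by Schoenberg's theorem. The proof is short: with $a_\sigma=x_\sigma-x_e$ in real $\ell^2(\mathbb Z)$,
$$e^{-\|a_\tau-a_\sigma\|^2}=e^{-\|a_\tau\|^2}e^{-\|a_\sigma\|^2}e^{2\langle a_\tau,a_\sigma\rangle},$$
the last factor is a power series with non-negative coefficients in the positive semidefinite kernel $\langle a_\tau,a_\sigma\rangle$, and entrywise products of positive semidefinite matrices are positive semidefinite (Schur). The factors $e^{-\|a_\tau\|^2}e^{-\|a_\sigma\|^2}$ preserve positivity.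

The GNS construction yields a representation $(\mathcal H,\pi)$ with a vector $v$ whose translates span a dense subspace and
$$\langle\pi(\tau)v,\pi(\sigma)v\rangle=\exp(-\|x_\tau-x_\sigma\|_2^2);\tag{9}$$
in particular $\|v\|=1$.

**Step 4: $Pv=0$.** *We move $v$ weakly to $0$ inside the group.* By density, choose distinct integers $p_1,q_1,p_2,q_2,\dots$ with $\theta_{p_l}\le\frac14$ and $\theta_{q_l}\ge\frac34$, and let $\rho_j=\prod_{l\le j}(p_l\;q_l)$. Then $\|x_{\rho_j}-x_e\|_2^2=\sum_{l\le j}2(\theta_{p_l}-\theta_{q_l})^2\ge j/2$. For each $\rho\in G$, $\|x_{\rho_j}-x_\rho\|_2\ge\sqrt{j/2}-\|x_e-x_\rho\|_2\to\infty$, so $\langle\pi(\rho_j)v,\pi(\rho)v\rangle\to0$ by (9). The vectors $\pi(\rho_j)v$ are bounded and the span of the $\pi(\rho)v$ is dense, so $\pi(\rho_j)v\to0$ weakly. Since $Pv$ is invariant, $\|Pv\|^2=\langle v,Pv\rangle=\langle\pi(\rho_j)v,Pv\rangle\to0$.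

**Step 5: almost invariant translates of $v$.** *We rearrange the labels on $[-M,M]$ so that a shift by one changes them little in $\ell^2$.* Let $0=a_0\le a_1\le\dots\le a_{2M}$ be the $2M+1$ values $\theta_i$, $|i|\le M$, sorted with multiplicity (note $\theta_0=0$). Let $\varepsilon_M$ be the largest gap $a_{l+1}-a_l$. By density $\varepsilon_M\to0$. Let $\sigma_M$ be a permutation supported on $[-M,M]$ such that $\eta:=x_{\sigma_M}$, that is $\eta_i=\theta_{\sigma_M^{-1}(i)}$, satisfies
$$\eta_0=a_{2M},\qquad\eta_j=a_{2M-2j+1},\qquad\eta_{-j}=a_{2M-2j}\qquad(1\le j\le M).$$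
It exists: the indices $2M$; $2M-1,2M-3,\dots,1$; $2M-2,2M-4,\dots,0$ exhaust $0,\dots,2M$ once each. So $\eta$ is a mountain with its top at $0$. For $M=2$ the values at $-2,-1,0,1,2$ are $a_0,a_2,a_4,a_3,a_1$.

Put $D_M=\sum_i(\eta_i-\eta_{i-1})^2$. On $[-M,M]$, consecutive differences are at most $2\varepsilon_M$ in absolute value, and the total variation is $(a_{2M}-a_0)+(a_{2M}-a_1)\le2$, so this part of the sum is at most $2\varepsilon_M\cdot2=4\varepsilon_M$. At the ends $\eta_M=a_1\le\varepsilon_M$ and $\eta_{-M}=a_0=0$, and outside $[-M,M]$ we have $\eta=\theta$, with $\theta_{-M-1}=\theta_{M+1}$. Therefore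
$$D_M\le4\varepsilon_M+(\theta_{M+1}+\varepsilon_M)^2+\theta_{M+1}^2+\sum_{i\ge M+1}(\theta_{i+1}-\theta_i)^2+\sum_{i\le-M-2}(\theta_{i+1}-\theta_i)^2 .$$
The last two sums are tails of a convergent series. Choose $M_k\to\infty$ with $\theta_{M_k+1}\to0$; then $D_{M_k}\to0$.

Put $w_k=\pi(\sigma_{M_k})v$, a unit vector, and let $\eta=x_{\sigma_{M_k}}$. By (9), $\langle\pi(\tau)w_k,w_k\rangle=\exp(-\|x_{\tau\sigma_{M_k}}-x_{\sigma_{M_k}}\|_2^2)=\exp(-\|\eta\circ\tau^{-1}-\eta\|_2^2)$. For $\tau=t$ the exponent is $-\sum_i(\eta_{i-1}-\eta_i)^2=-D_{M_k}$. For $\tau=(0\;1)$ it is $-2(\eta_0-\eta_1)^2\ge-2D_{M_k}$. So $\langle\pi(\tau)w_k,w_k\rangle\to1$ for both generators, and $\|\pi(\tau)w_k-w_k\|^2=2-2\,\mathrm{Re}\langle\pi(\tau)w_k,w_k\rangle\to0$. Since $\|\pi(\tau\tau')w-w\|\le\|\pi(\tau')w-w\|+\|\pi(\tau)w-w\|$ and $\|\pi(\tau^{-1})w-w\|=\|\pi(\tau)w-w\|$, we get $\|\pi(\tau)w_k-w_k\|\to0$ for every $\tau\in G$.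

**Step 6: the Følner sequence.** *We translate a Følner sequence on the right, as in the case of $\mathrm{FSym}(\mathbb N)$.* Let $(E_n)$ be a left Følner sequence in $G$. Since $E_n$ is finite, choose $k(n)$ with $\|\pi(s)w_{k(n)}-w_{k(n)}\|<1/n$ for all $s\in E_n$, and let $F_n=E_n\sigma_{M_{k(n)}}$. This is a left Følner sequence, and
$$\Big\|\frac1{|F_n|}\sum_{s\in F_n}\pi(s)v-w_{k(n)}\Big\|=\Big\|\frac1{|E_n|}\sum_{s\in E_n}\pi(s)w_{k(n)}-w_{k(n)}\Big\|<\frac1n .$$
So the averages of $v$ over $F_n$ have norms tending to $1$, while $Pv=0$. The LSET fails for $G$. $\blacksquare$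

**Remark.** For this $G$ and $N=\mathrm{FSym}(\mathbb Z)$, the quotient $G/N\cong\mathbb Z$ satisfies the LSET by Proposition 1, but $G$ does not. Here $N$ is itself ICC. So in Theorem A the assumption that $N$ has no ICC quotient cannot simply be omitted.
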